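\title{Polishable subgroups of $\mathbb{R}_+$ and the fundamental groups of free actions of $\mathbb{F}_\infty$}

\begin{abstract}
We show that a subgroup of $\mathbb{R}_+$ is the fundamental group of a separable II$_1$ factor, or of a II$_1$ equivalence relation, if and only if it is Polishable, and that every such group is the fundamental group both of the group measure space factor and of the orbit equivalence relation of one free ergodic measure preserving action of $\mathbb{F}_\infty$. This proves a conjecture posed by Popa and Vaes. The construction couples an action of an amenable group, whose centralizer scales an infinite measure by exactly the prescribed numbers, with the translation action of a free subgroup of $SO(3)$, whose spectral gap excludes all other scalings.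
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathbb{R}_+$ is the multiplicative group of positive reals and $\mathbb{F}_\infty$ is the free group on countably infinitely many generators.

A \emph{II$_1$ factor} is an infinite-dimensional von Neumann algebra $M$ with trivial center and a normal faithful trace $\tau$ with $\tau(1)=1$. The trace is unique, its values on projections fill $[0,1]$, and two projections are unitarily conjugate exactly when they have the same trace. We call $M$ separable if its predual is separable. For a nonzero projection $p\in M$ the corner $pMp$ is again a II$_1$ factor, and up to isomorphism it depends only on $\tau(p)$. The \emph{fundamental group}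
\[
\mathcal{F}(M)=\{\tau(p)/\tau(q)\;:\;pMp\cong qMq\}\subset\mathbb{R}_+,
\]
where $p,q$ range over all nonzero projections of $M$, records which corners look alike; it measures the self-similarity of $M$ under a change of scale.

The same invariant exists in ergodic theory. A \emph{II$_1$ equivalence relation} is a countable, measure preserving (m.p.), ergodic equivalence relation $\mathcal{R}$ on a standard non-atomic probability space $(X,\mu)$; the terms are recalled in Section~\ref{sec:background}. Its fundamental group is
\[
\mathcal{F}(\mathcal{R})=\{\mu(U)/\mu(V)\;:\;\mathcal{R}|_U\cong\mathcal{R}|_V\}\subset\mathbb{R}_+,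
\]
where $U,V\subset X$ range over measurable sets of positive measure. A free ergodic m.p.\ action $\mathbb{F}_\infty\curvearrowright X$ on a standard probability space produces one object of each kind: the orbit equivalence relation $\mathcal{R}(\mathbb{F}_\infty\curvearrowright X)$ and the group measure space factor $L^\infty(X)\rtimes\mathbb{F}_\infty$.

Free groups of finite rank $n\geq 2$ give nothing: the cost of the orbit relation is $n$, it changes under restriction to a subset in a way that determines the measure of the subset, and both fundamental groups are $\{1\}$ (Remark~\ref{rem:finite-rank}). For $\mathbb{F}_\infty$ the cost is infinite and this obstruction disappears. It is then natural to ask whether any obstruction remains. The following conjecture is posed in \cite{PV08}.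

\begin{quote}
\textbf{Conjecture.} Every group $\mathcal{F}\subset\mathbb{R}_+$ that is the fundamental group of a separable II$_1$ factor (respectively, of a II$_1$ equivalence relation) is the fundamental group of $L^\infty(X)\rtimes\mathbb{F}_\infty$ (respectively, of $\mathcal{R}(\mathbb{F}_\infty\curvearrowright X)$) for some free ergodic m.p.\ action $\mathbb{F}_\infty\curvearrowright X$.
\end{quote}

We prove both statements by determining the groups that occur. The right guess comes from a soft argument. After tensoring $M$ with $B(\ell^2)$, the elements of $\mathcal{F}(M)$ become the factors by which automorphisms scale the infinite trace. The automorphism group is a Polish group (a separable, completely metrizable topological group) and the scaling factor is a continuous homomorphism to $\mathbb{R}_+$. Hence $\mathcal{F}(M)$ has the following property.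

\begin{definition}
A subgroup $\mathcal{F}\subset\mathbb{R}_+$ is \emph{Polishable} if it carries a Polish group topology for which the inclusion $\mathcal{F}\hookrightarrow\mathbb{R}_+$ is continuous.
\end{definition}

The theorem says that this is the only constraint, and that free actions of $\mathbb{F}_\infty$ realize everything it allows.

\begin{theorem}\label{thm:main}
For a subgroup $\mathcal{F}\subset\mathbb{R}_+$ the following are equivalent.
\begin{enumerate}
\item[(1)] $\mathcal{F}=\mathcal{F}(M)$ for some separable II$_1$ factor $M$.
\item[(2)] $\mathcal{F}=\mathcal{F}(\mathcal{R})$ for some II$_1$ equivalence relation $\mathcal{R}$.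
\item[(3)] $\mathcal{F}$ is Polishable.
\item[(4)] There are $t_n\in\mathbb{R}$ and $w_n>0$ $(n\geq1)$ with $|t_n|\leq w_n$ such that
\[
\log\mathcal{F}=\Big\{\sum_n k_nt_n\;:\;k\in\mathbb{Z}^{\mathbb{N}},\ \sum_n|k_n|w_n<\infty\Big\}.
\]
\item[(5)] There is a free ergodic m.p.\ action $\mathbb{F}_\infty\curvearrowright X$ on a standard probability space with
\[
\mathcal{F}(L^\infty(X)\rtimes\mathbb{F}_\infty)=\mathcal{F}(\mathcal{R}(\mathbb{F}_\infty\curvearrowright X))=\mathcal{F}.
\]
\end{enumerate}
\end{theorem}

The implications (1)$\Rightarrow$(5) and (2)$\Rightarrow$(5) are the two halves of the conjecture, and one action serves both. The implications (5)$\Rightarrow$(1) and (5)$\Rightarrow$(2) are immediate: the crossed product is a separable II$_1$ factor, and $X$ has no atoms because the orbit of an atom would have infinite measure. Section~\ref{sec:polish} proves (1)$\Rightarrow$(3), (2)$\Rightarrow$(3) and (3)$\Rightarrow$(4). The rest of the paper proves (4)$\Rightarrow$(5). Section~\ref{sec:model} shows the construction for the groups $\{1\}$ and $e^{t\mathbb{Z}}$ and explains how the proof divides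 into the parts carried out in Sections~\ref{sec:amenable}--\ref{sec:end}.

\section{Background}\label{sec:background}

\subsection{Measured equivalence relations}

All measure spaces are standard Borel spaces with $\sigma$-finite measures. Statements hold modulo null sets, and measurable maps are replaced by Borel versions when convenient. A \emph{nonsingular isomorphism} is a Borel bijection between conull sets which, together with its inverse, sends null sets to null sets. If $\theta$ is a nonsingular automorphism of $(X,\mu)$ and $\mu(\theta(D))=c\,\mu(D)$ for all $D$, we call $c$ the \emph{modulus} of $\theta$ and write $\operatorname{mod}\theta=c$.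

Let $\mathcal{R}\subset X\times X$ be a Borel equivalence relation with countable classes; we write $z\sim z'$ for $(z,z')\in\mathcal{R}$. The \emph{full pseudogroup} $[[\mathcal{R}]]$ consists of the Borel bijections $\psi:U\to V$ between Borel subsets of $X$ with $\psi(z)\sim z$, and the \emph{full group} $[\mathcal{R}]$ of those with $U$ and $V$ conull. The relation is \emph{measure preserving} if every $\psi\in[[\mathcal{R}]]$ preserves $\mu$, and \emph{ergodic} if every Borel union of classes is null or conull. The orbit relation of an m.p.\ action of a countable group is m.p., since every $\psi\in[[\mathcal{R}]]$ agrees piecewise with group elements. The restriction $\mathcal{R}|_U=\mathcal{R}\cap(U\times U)$ of an ergodic relation to a set of positive measure is ergodic. An \emph{isomorphism} of relations is a nonsingular isomorphism $\theta$ with $z\sim z'\Leftrightarrow\theta(z)\sim\theta(z')$ on a conull set, and $\operatorname{Aut}(\mathcal{R})$ is the group of automorphisms. For an action $\Lambda\curvearrowright(Y,\eta)$, the \emph{centralizer} $\operatorname{Centr}(\Lambda)$ is the group of nonsingular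 automorphisms of $Y$ commuting with $\Lambda$; it is contained in the automorphism group of the orbit relation. We use the following standard facts.

\begin{enumerate}
\item[(E1)] If $\mathcal{R}$ is ergodic, a measurable map from $X$ to a standard Borel space that is constant on classes is a.e.\ constant.
\item[(E2)] If $\mathcal{R}$ is ergodic and m.p., any two sets of equal finite measure are matched by an element of $[[\mathcal{R}]]$.
\item[(E3)] If $\mathcal{R}$ is ergodic and m.p., every isomorphism $\varphi:\mathcal{R}|_U\to\mathcal{R}|_V$ scales $\mu$ by a constant. Indeed, $D\mapsto\mu(\varphi(D))$ is a measure equivalent to $\mu|_U$ and invariant under $[[\mathcal{R}|_U]]$, so its Radon--Nikodym derivative is constant on classes, and (E1) applies. In particular $\operatorname{mod}$ is a homomorphism $\operatorname{Aut}(\mathcal{R})\to\mathbb{R}_+$, trivial on $[\mathcal{R}]$, and it is defined on $\operatorname{Centr}(\Lambda)$ for every ergodic m.p.\ action of a countable group $\Lambda$.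
\item[(E4)] Let a countable group $\Delta$ act ergodically on $(X,\mu)$, let $(W,m)$ be a measure space, and let $F:X\times W\to\Omega$ be a measurable map to a standard Borel space with $F(gx,y)=F(x,y)$ a.e.\ for each $g\in\Delta$. Then $F(x,y)=F_0(y)$ a.e.\ for a measurable $F_0$. Indeed, $F(\cdot,y)$ is a.e.\ constant for a.e.\ $y$, so $F(x,y)=F(x_0,y)$ for a.e.\ $(x,x_0,y)$, and Fubini's theorem lets us fix $x_0$.
\item[(E5)] A countable dense subgroup of $\mathbb{R}$, or of a compact metrizable group, acts ergodically by left translation for the Haar measure. Indeed, translation is weak-$*$ continuous on $L^\infty$, so an invariant function is invariant under every translation, and hence a.e.\ constant by Fubini's theorem.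
\end{enumerate}

\subsection{The von Neumann algebra of a relation}\label{sub:FM}

Feldman and Moore \cite{FM} attach to an m.p.\ countable relation $\mathcal{R}$ on $(X,\mu)$ a von Neumann algebra $L(\mathcal{R})$ with separable predual and a normal faithful semifinite trace extending integration on the subalgebra $L^\infty(X)$. It is generated by $L^\infty(X)$ and partial isometries $v_\psi$, one for each $\psi:U\to V$ in $[[\mathcal{R}]]$, with $v_\psi^*v_\psi=1_U$, $v_\psi v_\psi^*=1_V$ and $v_\psi fv_\psi^*=f\circ\psi^{-1}$ for $f\in L^\infty(U)$. A \emph{Cartan subalgebra} of a II$_1$ factor $M$ is a maximal abelian subalgebra $A$ such that the unitaries $u$ with $uAu^*=A$ generate $M$. We use the following.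

\begin{enumerate}
\item[(FM1)] If $\mathcal{R}$ is a II$_1$ equivalence relation, $L(\mathcal{R})$ is a II$_1$ factor, and for $U$ of positive measure $1_UL(\mathcal{R})1_U=L(\mathcal{R}|_U)$ has $L^\infty(U)$ as a Cartan subalgebra.
\item[(FM2)] Every isomorphism $T:\mathcal{R}_1\to\mathcal{R}_2$ extends to an isomorphism $\theta:L(\mathcal{R}_1)\to L(\mathcal{R}_2)$ with $\theta(f)=f\circ T^{-1}$ on $L^\infty(X_1)$. Conversely, every isomorphism $\theta:L(\mathcal{R}_1)\to L(\mathcal{R}_2)$ with $\theta(L^\infty(X_1))=L^\infty(X_2)$ restricts on $L^\infty(X_1)$ to $f\mapsto f\circ T^{-1}$ for an isomorphism $T:\mathcal{R}_1\to\mathcal{R}_2$.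
\item[(FM3)] If $\mathcal{R}$ is the orbit relation of a free m.p.\ action $\Gamma\curvearrowright X$, then $L(\mathcal{R})=L^\infty(X)\rtimes\Gamma$.
\end{enumerate}

The \emph{amplification} $\mathcal{R}^\infty$ of a II$_1$ relation is the relation $(x,i)\sim(x',j)\Leftrightarrow x\sim x'$ on $X\times\mathbb{N}$ with the product of $\mu$ and counting measure. It is ergodic and m.p., its restriction to $X\times\{1\}$ is $\mathcal{R}$, and $L(\mathcal{R}^\infty)=L(\mathcal{R})\mathbin{\bar\otimes}B(\ell^2)$.

\subsection{Cost}\label{sub:cost}

Let $\mathcal{R}$ be an m.p.\ countable relation on a probability space $(Z,\nu)$. A \emph{graphing} of $\mathcal{R}$ is a Borel graph on $Z$ whose connected components are the classes of $\mathcal{R}$; its cost is $\frac12\int\deg\,d\nu\in[0,\infty]$. The \emph{cost} $C(\mathcal{R})$ is the infimum of the costs of the graphings. A \emph{treeing} is a graphing without cycles, and $\mathcal{R}$ is \emph{treeable} if it has one. Gaboriau's theorem \cite{G} states that every treeing realizes the cost. Hjorth's theorem \cite{Hj} (see also \cite[\S28]{KM}) states that an ergodic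 treeable m.p.\ countable relation on a probability space of cost $n\in\{1,2,\dots,\infty\}$ is the orbit relation of a free m.p.\ action of $\mathbb{F}_n$.

\section{Fundamental groups and Polishable groups}\label{sec:polish}

\subsection{Fundamental groups as groups of moduli}

The definitions of $\mathcal{F}(M)$ and $\mathcal{F}(\mathcal{R})$ compare different corners of one object. Passing to infinite trace or infinite measure turns an isomorphism between corners into an automorphism of a fixed object. This shows that the fundamental groups are groups, and it is the form in which we compute them.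

\begin{lemma}\label{lem:moduli}
\begin{enumerate}
\item[(a)] Let $\tilde{\mathcal{R}}$ be an ergodic m.p.\ countable relation on a non-atomic space $(\tilde X,\tilde\mu)$ of infinite measure, and let $Z\subset\tilde X$ with $0<\tilde\mu(Z)<\infty$. Then $\mathcal{F}(\tilde{\mathcal{R}}|_Z)=\operatorname{mod}(\operatorname{Aut}\tilde{\mathcal{R}})$.
\item[(b)] Let $M$ be a separable II$_1$ factor and $N=M\mathbin{\bar\otimes}B(\ell^2)$ with its trace $\operatorname{Tr}$. Then $\mathcal{F}(M)=\{\operatorname{mod}\theta:\theta\in\operatorname{Aut}N\}$, where $\operatorname{Tr}\circ\theta=\operatorname{mod}(\theta)\operatorname{Tr}$.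
\end{enumerate}
\end{lemma}

\begin{proof}
In both parts both sides are closed under inversion, so we need not distinguish a ratio from its inverse.

(a) Let $\varphi:U\to V$ be an isomorphism $\tilde{\mathcal{R}}|_U\cong\tilde{\mathcal{R}}|_V$ with $U,V\subset Z$ of positive measure. By (E3) it scales $\tilde\mu$ by $c=\tilde\mu(V)/\tilde\mu(U)$. Since $\tilde\mu$ is infinite and non-atomic, there are partitions $\tilde X=\bigsqcup_{i\geq1}U_i=\bigsqcup_{i\geq1}V_i$ with $\tilde\mu(U_i)=\tilde\mu(U)$ and $\tilde\mu(V_i)=\tilde\mu(V)$. By (E2) choose $\psi_i:U\to U_i$ and $\psi_i':V\to V_i$ in $[[\tilde{\mathcal{R}}]]$, and let $\theta=\psi_i'\varphi\psi_i^{-1}$ on $U_i$. For $z\in U_i$ and $z'\in U_j$ we have $z\sim z'\Leftrightarrow\psi_i^{-1}z\sim\psi_j^{-1}z'\Leftrightarrow\varphi\psi_i^{-1}z\sim\varphi\psi_j^{-1}z'\Leftrightarrow\theta z\sim\theta z'$. So $\theta\in\operatorname{Aut}\tilde{\mathcal{R}}$ and $\operatorname{mod}\theta=c$.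

Conversely, let $\operatorname{mod}\theta=c$. Take $U\subset Z$ of positive measure with $c\,\tilde\mu(U)\leq\tilde\mu(Z)$, take $V\subset Z$ with $\tilde\mu(V)=c\,\tilde\mu(U)$, and take $\psi:\theta(U)\to V$ in $[[\tilde{\mathcal{R}}]]$. Then $\psi\theta:U\to V$ is an isomorphism of the restrictions.

(b) Identify $M$ with $eNe$, where $e=1\otimes e_{11}$ and $\operatorname{Tr}(e)=1$. Let $\alpha:pMp\to qMq$ be an isomorphism with $p,q\leq e$ nonzero. By uniqueness of the trace, $\operatorname{Tr}(\alpha(x))=c\operatorname{Tr}(x)$ on $pMp$ with $c=\operatorname{Tr}(q)/\operatorname{Tr}(p)$. Choose partial isometries $v_i,v_i'\in N$ $(i\geq1)$ with $v_i^*v_i=p$, $v_i'^*v_i'=q$ and $\sum_iv_iv_i^*=1=\sum_iv_i'v_i'^*$. They identify $N$ with $pNp\mathbin{\bar\otimes}B(\ell^2)$ and with $qNq\mathbin{\bar\otimes}B(\ell^2)$, and the map $\theta(x)=\sum_{i,j}v_i'\alpha(v_i^*xv_j)v_j'^*$ corresponds to $\alpha\otimes\mathrm{id}$. So $\theta$ is an automorphism of $N$ with modulus $c$.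

Conversely, let $\operatorname{mod}\theta=c$. Choose a nonzero projection $p\leq e$ with $c\operatorname{Tr}(p)\leq1$ and a partial isometry $v\in N$ with $v^*v=\theta(p)$ and $q=vv^*\leq e$. Then $x\mapsto v\theta(x)v^*$ is an isomorphism $pMp\to qMq$ and $\tau(q)/\tau(p)=c$.
\end{proof}

\begin{proof}[Proof of {\rm(1)$\Rightarrow$(3)} and {\rm(2)$\Rightarrow$(3)}]
Let $N=M\mathbin{\bar\otimes}B(\ell^2)$ and $e$ be as above. Since $N$ has separable predual, $\operatorname{Aut}N$ is a Polish group in the topology of pointwise norm convergence on $N_*$ \cite{Ha}. We show that $\operatorname{mod}\alpha=\operatorname{Tr}(\alpha(e))$ is continuous in $\alpha$. If $\alpha_n\to\alpha$, then $\alpha_n(e)\to\alpha(e)$ $\sigma$-weakly. On $N_+$ the trace is the supremum of the normal functionals $x\mapsto\operatorname{Tr}(e_mxe_m)$ with $e_m=1\otimes(e_{11}+\dots+e_{mm})$, so it is $\sigma$-weakly lower semicontinuous, and $\operatorname{mod}\alpha\leq\liminf\operatorname{mod}\alpha_n$. The same inequality for $\alpha_n^{-1}\to\alpha^{-1}$ gives $\operatorname{mod}\alpha\geq\limsup\operatorname{mod}\alpha_n$.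

The quotient of a Polish group by a closed normal subgroup is Polish. So the image of a Polish group under a continuous homomorphism to $\mathbb{R}_+$ is Polishable, with the topology of the quotient by the kernel. By Lemma~\ref{lem:moduli}(b), $\mathcal{F}(M)$ is such an image.

For a II$_1$ relation $\mathcal{R}$ take $M=L(\mathcal{R})$, so that $N=L(\mathcal{R}^\infty)$, and let $B=L^\infty(X\times\mathbb{N})$. The group $\mathcal{G}=\{\theta\in\operatorname{Aut}N:\theta(B)=B\}$ is closed: if $\theta_n\to\theta$ with $\theta_n\in\mathcal{G}$, then $\theta^{\pm1}(f)$ is a $\sigma$-weak limit of elements $\theta_n^{\pm1}(f)\in B$ for $f\in B$, and $B$ is $\sigma$-weakly closed. So $\mathcal{G}$ is Polish. By (FM2) the restrictions to $B$ of the elements of $\mathcal{G}$ are exactly the maps $f\mapsto f\circ T^{-1}$ with $T\in\operatorname{Aut}\mathcal{R}^\infty$, and $\theta(1_D)=1_{T(D)}$ gives $\operatorname{mod}\theta=\operatorname{mod}T$. By Lemma~\ref{lem:moduli}(a), $\mathcal{F}(\mathcal{R})=\operatorname{mod}(\mathcal{G})$.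
\end{proof}

\subsection{A normal form for Polishable groups}

To build an action from a Polishable group we need coordinates on it. Given $t_n$ and $w_n$ as in (4), put
\begin{equation}\label{eq:E}
E=\Big\{k\in\mathbb{Z}^{\mathbb{N}}:\sum_n|k_n|w_n<\infty\Big\},\qquad\varphi(k)=\sum_nk_nt_n\quad(k\in E).
\end{equation}
The series converges absolutely because $|t_n|\leq w_n$, and $\varphi:E\to\mathbb{R}$ is a homomorphism. Condition (4) says that $\log\mathcal{F}=\varphi(E)$.

\begin{proof}[Proof of {\rm(3)$\Rightarrow$(4)}]
Let $A$ be the group $\mathcal{F}$ with its Polish topology, written additively, and let $\psi=\log:A\to\mathbb{R}$, a continuous injective homomorphism. By the Birkhoff--Kakutani theorem, the metrizable abelian group $A$ has a compatible invariant metric $d_0$. Then $d(a,a')=d_0(a,a')+|\psi(a)-\psi(a')|$ is again compatible and invariant. It is complete. Indeed, the $d$-completion $\bar A$ is a Polish abelian group containing $A$ as a dense subgroup, and $A$, being Polish, is a $G_\delta$ subset. So every coset of $A$ in $\bar A$ is comeager. Two comeager sets meet by Baire's theorem, so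 there is only one coset.

Put $|a|=d(a,0)$, so that $|\psi(a)|\leq|a|$ and $|a+a'|\leq|a|+|a'|$. Let $(a_n)_{n\geq1}$ be a sequence in which every element of some countable dense subset of $A$ occurs infinitely often. Put $t_n=\psi(a_n)$ and $w_n=|a_n|+2^{-n}$, so $|t_n|\leq w_n$. For $k\in E$ the series $\sum_nk_na_n$ converges in $A$ by completeness, and $\psi$ maps its sum to $\varphi(k)$; hence $\varphi(E)\subset\log\mathcal{F}$. Conversely, given $a\in A$, choose inductively $n_1<n_2<\cdots$ with $|a-a_{n_1}-\dots-a_{n_j}|<2^{-j}$; this is possible because every tail of $(a_n)$ is dense. Then $|a_{n_j}|<2^{-(j-1)}+2^{-j}=3\cdot2^{-j}$ for $j\geq2$, so $\sum_jw_{n_j}<\infty$. The indicator sequence $k$ of $\{n_1,n_2,\dots\}$ lies in $E$ and $\varphi(k)=\psi(a)$.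
\end{proof}

\begin{example}\label{ex:groups}
If $w_n\geq1$ for all $n$, then $E$ consists of the finitely supported sequences and $\varphi(E)$ is the group generated by the $t_n$; every countable group arises this way. If $t_n=w_n=2^{-n}$, binary expansions give $\varphi(E)=\mathbb{R}$. If $t_n=2^{-n^2}$ and $w_n=n^{-2}$, then $\varphi(E)$ is uncountable, because $\varphi$ is injective on $\{0,1\}^{\mathbb{N}}\subset E$, and it is not $\mathbb{R}$. To see this, let $k\in E$ and choose $c$ with $|k_n|\leq cn^2$. The distance from $2^{N^2}\varphi(k)$ to $\mathbb{Z}$ is at most $\sum_{n>N}cn^22^{N^2-n^2}\leq c\sum_{n>N}n^22^{-n}\to0$, while the distance from $2^{N^2}/3$ to $\mathbb{Z}$ is $1/3$; so $1/3\notin\varphi(E)$.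
\end{example}

\begin{remark}\label{rem:Fsigma}
In Theorem~\ref{thm:main}, ``Polishable'' cannot be weakened to ``Borel'', or even to ``$F_\sigma$''. Let $P\subset\mathbb{R}$ be a Cantor set that is linearly independent over $\mathbb{Q}$ (von Neumann, Mycielski) and let $H$ be the subgroup of $\mathbb{R}$ that it generates. Then $H=\bigcup_nP_n$, where $P_n=\{\sum_{i\leq n}\varepsilon_ip_i:\varepsilon_i\in\{0,\pm1\},\ p_i\in P\}$ is compact, so $\exp H$ is $F_\sigma$. Suppose that $H$ has a Polish group topology finer than that of $\mathbb{R}$. The sets $P_n$ are closed in it, so by Baire's theorem some $P_n$ has interior, and $P_{2n}=P_n-P_n$ contains a neighborhood $U$ of $0$. As $H$ is uncountable and separable, it is not discrete, so the neighborhood $\{v:(2n+1)v\in U\}$ of $0$ contains some $v\neq0$. Write $v=\sum_pc_pp$ with unique integers $c_p$, $\sum_p|c_p|\geq1$. The coefficients of $(2n+1)v$ have $\ell^1$-norm at least $2n+1$, while those of an element of $P_{2n}$ have $\ell^1$-norm at most $2n$. This contradiction shows that $\exp H$ is not the fundamental group of any separable II$_1$ factor or II$_1$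 relation.
\end{remark}

\section{The construction in the smallest cases}\label{sec:model}

By Lemma~\ref{lem:moduli}(a), we need an ergodic relation on an infinite measure space whose automorphisms have exactly the moduli in $\mathcal{F}$. Centralizers of group actions are an obvious supply of automorphisms, and they can be computed. Two questions arise: how to obtain $\operatorname{mod}(\operatorname{Centr}\Lambda)=\mathcal{F}$, and how to prevent the orbit relation from having further moduli.

\begin{example}\label{ex:cyclic}
Let $t\neq0$ and $\mathcal{F}=e^{t\mathbb{Z}}$. On $\mathbb{Z}$ take the measure $m(\{x\})=e^{tx}$, which the shift by $j$ scales by $e^{tj}$. To obtain an m.p.\ action, compensate on a second coordinate: let $j\in\mathbb{Z}$ act on $Y=\mathbb{Z}\times\mathbb{R}$, with the measure $m\times\mathrm{Leb}$, by $(x,z)\mapsto(x+j,e^{-tj}z)$. The shift $(x,z)\mapsto(x+k,z)$ commutes with this action and has modulus $e^{tk}$, as desired. But the function $e^{tx}z$ is invariant, so the action is not ergodic, and the dilations $(x,z)\mapsto(x,cz)$ also commute with it and have arbitrary modulus $c>0$.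 Both defects are cured by adding the translations $(x,z)\mapsto(x,z+r)$ for $r$ in the $\mathbb{Q}$-span $\Lambda_1$ of $e^{t\mathbb{Z}}$. Let $\Lambda$ be the group generated by all these maps. An invariant function does not depend on $z$ because $\Lambda_1$ is dense, and then not on $x$. If $T=(\alpha,\beta)$ commutes with $\Lambda_1$, then $\alpha(x,z)$ and $\beta(x,z)-z$ are $\Lambda_1$-invariant, so $T(x,z)=(\alpha(x),z+c(x))$. If $T$ also commutes with $\mathbb{Z}$, then $\alpha(x)=x+\alpha(0)$. Hence $\operatorname{mod}T=e^{t\alpha(0)}$ and $\operatorname{mod}(\operatorname{Centr}\Lambda)=e^{t\mathbb{Z}}$.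
\end{example}

Section~\ref{sec:amenable} does the same for every group of the form (4), with $\mathbb{Z}$ replaced by a measured subspace of $\mathbb{Z}^{\mathbb{N}}$. The second question is visible already for the trivial group.

\begin{example}\label{ex:trivial}
Let $\Lambda=\mathbb{Q}$ act on $\mathbb{R}$ by translation. If $T$ commutes with $\mathbb{Q}$, then $T(z)-z$ is invariant, hence constant, so $\operatorname{mod}(\operatorname{Centr}\Lambda)=\{1\}$. But $z\mapsto2z$ preserves the orbit relation $z-z'\in\mathbb{Q}$ and has modulus $2$. The relation remembers the orbits and forgets which group element joins two points.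

We add a coordinate that remembers it. Let $\Gamma$ be a countable subgroup of $K=SO(3)$ and $\pi:\Gamma\to\mathbb{Q}$ a surjective homomorphism, and let $g\in\Gamma$ act on $K\times\mathbb{R}$ by $g(x,z)=(gx,z+\pi(g))$. Consider a map $\theta(x,z)=(xk,\sigma(z))$ with $k\in K$. The points $\theta(x,z)$ and $\theta(g(x,z))=(gxk,\sigma(z+\pi(g)))$ are equivalent only through an element $\gamma\in\Gamma$ with $\gamma xk=gxk$, that is, through $\gamma=g$. So $\theta$ preserves the relation only if $\sigma(z+\pi(g))=\sigma(z)+\pi(g)$, which says that $\sigma$ commutes with $\mathbb{Q}$; the map $\sigma(z)=2z$ is excluded. It could return through an element $h\in K$ with $h\Gamma h^{-1}=\Gamma$ and $\pi(hgh^{-1})=2\pi(g)$, for then $(x,z)\mapsto(hx,2z)$ would be an automorphism of modulus $2$. So $\Gamma$ must be chosen without such elements $h$.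
\end{example}

In general we let a free group $\Gamma\subset K$ act on $K\times Y$ through a surjection $\pi:\Gamma\to\Lambda$, and we prove that every automorphism $\theta$ of the orbit relation is, modulo the full group, of the form $(x,y)\mapsto(xk,\sigma(y))$ with $\sigma\in\operatorname{Centr}(\Lambda)$ (Theorem~\ref{thm:aut}). The kernel of $\pi$ acts along the fibers $K\times\{y\}$, and it contains a subgroup $\Delta$ with spectral gap on $K$. The proof has three reductions.
\begin{enumerate}
\item[(i)] Spectral gap on $K$ and amenability of $\Lambda$ force $\theta$ to map fibers to fibers, modulo orbits (Lemma~\ref{lem:amenable-target}).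
\item[(ii)] Spectral gap, played against the right translations of $K$, forces the map on each fiber to be $x\mapsto hxk$, modulo orbits (Proposition~\ref{prop:rigid}).
\item[(iii)] A generic choice of the generators of $\Gamma$ forces $h\in\Gamma$ (Lemma~\ref{lem:normalizer}).
\end{enumerate}
Finally, since $\Gamma$ is free, the restriction of the relation to a set of finite measure is treeable of infinite cost, hence comes from a free action of $\mathbb{F}_\infty$, and uniqueness of the Cartan subalgebra transfers the computation to the factor (Section~\ref{sec:end}).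

\section{Amenable actions whose centralizers have prescribed moduli}\label{sec:amenable}

Let $\mathcal{F}$ be as in (4), with $t_n$, $w_n$ given and $E$, $\varphi$ as in \eqref{eq:E}.

\begin{proposition}\label{prop:centralizer}
There are a countable solvable (hence amenable) group $\Lambda$ and a free ergodic m.p.\ action of $\Lambda$ on a non-atomic infinite $\sigma$-finite standard space $(Y,\eta)$ with $\operatorname{mod}(\operatorname{Centr}(\Lambda))=\mathcal{F}$.
\end{proposition}

We want a measure on $\mathbb{Z}^{\mathbb{N}}$ that translation by $k$ scales by $e^{\varphi(k)}$ when $k\in E$, and that translation by $k\notin E$ moves off its support. In the $n$-th coordinate we take a multiple of $e^{t_nx}$, as in Example~\ref{ex:cyclic}. An infinite product of infinite measures requires, in each coordinate, a reference set of measure $1$, and the support of the product consists of the sequences that lie eventually in the reference sets. If the $n$-th reference set is an interval of length about $1/w_n$, a shift by $k_n$ expels a proportion of about $|k_n|w_n$ of it, and the Borel--Cantelli lemma detects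 the condition $\sum|k_n|w_n<\infty$.

Precisely, let $L_n=\max(1,\lfloor1/w_n\rfloor)$ and $I_n=\{0,\dots,L_n-1\}$. Let $m_n$ be the measure on $\mathbb{Z}$ with $m_n(\{x\})=c_ne^{t_nx}$, where $c_n$ is chosen so that $m_n(I_n)=1$; thus
\begin{equation}\label{eq:mn}
m_n(D+j)=e^{t_nj}m_n(D)\qquad(D\subset\mathbb{Z},\ j\in\mathbb{Z}).
\end{equation}
For $N\geq0$ let $W_N=\{x\in\mathbb{Z}^{\mathbb{N}}:x_n\in I_n\text{ for all }n>N\}$ with the product measure $\bigotimes_{n\leq N}m_n\otimes\bigotimes_{n>N}m_n|_{I_n}$. The measure of $W_{N+1}$ restricts to that of $W_N$, so these measures define a $\sigma$-finite measure $m$ on $W=\bigcup_NW_N$, with $m(W_0)=1$. The group $\Lambda_0=\mathbb{Z}^{(\mathbb{N})}\subset E$ of finitely supported sequences acts on $W$ by translation.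

\begin{lemma}\label{lem:W}
\begin{enumerate}
\item[(a)] $m(D+\lambda)=e^{\varphi(\lambda)}m(D)$ for $\lambda\in\Lambda_0$ and Borel $D\subset W$.
\item[(b)] The action $\Lambda_0\curvearrowright(W,m)$ is ergodic.
\item[(c)] Let $k\in\mathbb{Z}^{\mathbb{N}}$. If $k\in E$, then $x+k\in W$ for a.e.\ $x\in W$. If $k\notin E$, then $x+k\notin W$ for a.e.\ $x\in W$.
\item[(d)] For $k\in E$ the map $T_k:x\mapsto x+k$ is a nonsingular automorphism of $(W,m)$ with $\operatorname{mod}T_k=e^{\varphi(k)}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\lambda$ is supported in $\{1,\dots,N\}$, it preserves $W_N$ and the claim on $W_N$ follows from \eqref{eq:mn}. Let $N\to\infty$.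

(b) Let $D$ be invariant. The group $\mathbb{Z}^N\subset\Lambda_0$ acts on $W_N=\mathbb{Z}^N\times\prod_{n>N}I_n$ through the first factor, where it is transitive. By (E4), $D\cap W_N=\mathbb{Z}^N\times D_N$ up to a null set, with $D_N\subset\prod_{n>N}I_n$. Hence $D\cap W_0=\prod_{n\leq N}I_n\times D_N$ for every $N$. This is a tail event in the product probability space $W_0$, so it has measure $0$ or $1$ by Kolmogorov's zero-one law. If the measure is $0$, every $D_N$ is null, so $D$ is null. If it is $1$, the same argument shows that the complement of $D$ is null.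

(c) We have $x+k\in W$ if and only if $x_n+k_n\in I_n$ for all but finitely many $n$. On $W_N$ the coordinates $x_n$, $n>N$, are independent with laws $m_n|_{I_n}$. Put $p_n=m_n\{x\in I_n:x+k_n\notin I_n\}$. By the two halves of the Borel--Cantelli lemma, $x+k\in W$ a.e.\ if $\sum p_n<\infty$, and $x+k\notin W$ a.e.\ if $\sum p_n=\infty$. It remains to show that $\sum p_n<\infty$ if and only if $k\in E$.

For $x,x'\in I_n$ we have $|t_n(x-x')|\leq w_n(L_n-1)\leq1$; here the hypothesis $|t_n|\leq w_n$ makes $m_n$ nearly uniform on $I_n$. The masses of two points of $I_n$ differ by a factor of at most $e$, and the $L_n$ masses add up to $1$, so each lies in $[1/(eL_n),e/L_n]$. Exactly $\min(|k_n|,L_n)$ points $x\in I_n$ satisfy $x+k_n\notin I_n$. Therefore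
\[
e^{-1}\min(1,|k_n|/L_n)\leq p_n\leq e\min(1,|k_n|/L_n).
\]
A series $\sum\min(1,y_n)$ with $y_n\geq0$ converges if and only if $\sum y_n$ does, since in either case $y_n<1$ eventually. So $\sum p_n<\infty$ if and only if $\sum|k_n|/L_n<\infty$. Next, $\min(1,w_n)\leq1/L_n\leq2\min(1,w_n)$: for $w_n>1$ we have $L_n=1$, and for $w_n\leq1$ we use $y/2\leq\lfloor y\rfloor\leq y$ for $y\geq1$. So the condition is $\sum|k_n|\min(1,w_n)<\infty$. This follows from $k\in E$. Conversely, it forces the integers $k_n$ to vanish for all but finitely many $n$ with $w_n>1$, and then it gives $k\in E$.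

(d) By (c) applied to $k$ and $-k$, the map $T_k$ is a bijection between the conull sets $W\cap(W-k)$ and $W\cap(W+k)$. The first set is the increasing union of the sets
\[
V_N=W_N\cap(W_N-k)=\mathbb{Z}^N\times\prod_{n>N}J_n,\qquad J_n=I_n\cap(I_n-k_n).
\]
Fix $N$. Consider the sets $C=C_0\times\prod_{n>M}J_n$ with $M\geq N$ and $C_0\subset\mathbb{Z}^N\times\prod_{N<n\leq M}J_n$ finite. They have finite measure, generate the Borel sets of $V_N$, and are closed under intersection, because the $J_n$ are finite and so $M$ can be increased; those with $M=N$ form a countable cover of $V_N$. Both $C$ and $C+k$ lie in $W_N$, and by \eqref{eq:mn} and the absolute convergence of $\sum k_nt_n$,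
\[
m(C+k)=\Big(\bigotimes_{n\leq M}m_n\Big)\big(C_0+(k_n)_{n\leq M}\big)\prod_{n>M}e^{t_nk_n}m_n(J_n)=e^{\varphi(k)}m(C).
\]
By the uniqueness theorem for measures, $m(D+k)=e^{\varphi(k)}m(D)$ for all Borel $D\subset V_N$. Let $N\to\infty$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:centralizer}]
Let $\Lambda_1\subset\mathbb{R}$ be the $\mathbb{Q}$-span of $\{e^{\varphi(\lambda)}:\lambda\in\Lambda_0\}$. It is a countable subgroup, dense because it contains $\mathbb{Q}$, and invariant under multiplication by $e^{\varphi(\lambda)}$. Let $\Lambda=\Lambda_1\rtimes\Lambda_0$ with the product $(r,\lambda)(r',\lambda')=(r+e^{-\varphi(\lambda)}r',\lambda+\lambda')$. It is an extension of an abelian group by an abelian group, hence solvable. Let it act on $Y=W\times\mathbb{R}$, $\eta=m\times\mathrm{Leb}$, by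
\[
(r,\lambda)\cdot(x,z)=(x+\lambda,\ e^{-\varphi(\lambda)}z+r).
\]
The factor $\mathbb{R}$ makes $\eta$ infinite and non-atomic. The action preserves $\eta$, since $m$ is scaled by $e^{\varphi(\lambda)}$ and Lebesgue measure by $e^{-\varphi(\lambda)}$. It is free, since a fixed point gives $\lambda=0$ and then $r=0$. It is ergodic, since by (E5) and (E4) an invariant function depends only on $x$, and then Lemma~\ref{lem:W}(b) applies.

For $k\in E$ the map $T_k\times\mathrm{id}$ commutes with $\Lambda$ and has modulus $e^{\varphi(k)}$ by Lemma~\ref{lem:W}(d). Conversely, let $T=(\alpha,\beta)\in\operatorname{Centr}(\Lambda)$. Commutation with $(r,0)$ gives $\alpha(x,z+r)=\alpha(x,z)$ and $\beta(x,z+r)=\beta(x,z)+r$. By (E4), $\alpha=\alpha(x)$ and $\beta(x,z)=z+c(x)$ with $c$ measurable. Commutation with $(0,\lambda)$ gives $\alpha(x+\lambda)=\alpha(x)+\lambda$, so $\alpha(x)-x\in\mathbb{Z}^{\mathbb{N}}$ is $\Lambda_0$-invariant and equals a constant $k$ by Lemma~\ref{lem:W}(b). Since $x+k=\alpha(x)\in W$ a.e., Lemma~\ref{lem:W}(c) gives $k\in E$. Thus $T$ is the composition of $(x,z)\mapsto(x,z+c(x))$, which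 preserves $\eta$ by Fubini's theorem, with $T_k\times\mathrm{id}$, and $\operatorname{mod}T=e^{\varphi(k)}$. Hence $\operatorname{mod}(\operatorname{Centr}\Lambda)=e^{\varphi(E)}=\mathcal{F}$.
\end{proof}

\section{A free subgroup of $SO(3)$}\label{sec:free}

Let $K=SO(3)$ with its Haar probability measure $\mu$, which is invariant under left and right translations. The group $K$ is connected and has trivial center. We first record two consequences.

\begin{lemma}\label{lem:K}
\begin{enumerate}
\item[(a)] A closed subgroup of $K$ of finite index, or of positive measure, is equal to $K$.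
\item[(b)] If $1\neq\gamma\in K$ and $q\in K$, then $\mu\{x:x^{-1}\gamma x=q\}=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Cosets are disjoint and have equal measure, so positive measure implies finite index. A closed subgroup of finite index has closed complement, so it is open and closed, and $K$ is connected.

(b) The set is empty or a right coset of the centralizer of $\gamma$, which is a closed subgroup, proper because the center of $K$ is trivial. Apply (a).
\end{proof}

Let $SU(2)\to K$, $g\mapsto\bar g$, be the double cover given by the adjoint action on $\mathfrak{su}(2)\cong\mathbb{R}^3$, with kernel $\{\pm1\}$. If $g$ has eigenvalues $\lambda^{\pm1}$, then $\bar g$ has eigenvalues $\lambda^2,1,\lambda^{-2}$, so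
\begin{equation}\label{eq:trace}
\operatorname{tr}\bar g=(\operatorname{tr}g)^2-1.
\end{equation}

\subsection{Two generators with spectral gap}

Let $a$ and $b$ be the rotations by the angle $\arccos\frac35$ about the third and the first coordinate axis,
\[
5a=\begin{pmatrix}3&-4&0\\4&3&0\\0&0&5\end{pmatrix},\qquad5b=\begin{pmatrix}5&0&0\\0&3&-4\\0&4&3\end{pmatrix},
\]
and let $S=\{a,b\}$ and $\Delta=\langle a,b\rangle$.

\begin{lemma}\label{lem:free}
The group $\Delta$ is free on $a,b$.
\end{lemma}

\begin{proof}
The matrices $5a^{\pm1},5b^{\pm1}$ have integer entries, the inverses being the transposes. Modulo $5$ they have rank one, with the following images and kernels in $(\mathbb{Z}/5)^3$.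
\[
\begin{array}{c|cccc}
&5a&5a^{-1}&5b&5b^{-1}\\\hline
\text{image spanned by}&(1,3,0)&(1,2,0)&(0,1,3)&(0,1,2)\\
\text{kernel}&x_2=2x_1&x_2=3x_1&x_3=2x_2&x_3=3x_2
\end{array}
\]
For instance, the columns of $5a$ are $3(1,3,0)$, $(1,3,0)$, $0$ modulo $5$, and its first row gives the equation $3x_1+x_2=0$. Each of the four vectors satisfies exactly one of the four equations, namely that of the inverse letter: $(1,3,0)$ and $(1,2,0)$ fail the last two because $x_3=0\neq x_2$, and $(0,1,3)$ and $(0,1,2)$ fail the first two because $x_1=0\neq x_2$. Let $w$ be a reduced word of length $n\geq1$. By induction from the right, $5^nw$ is nonzero modulo $5$, with image equal to that of its leftmost letter. As $5^n\cdot1\equiv0$, we get $w\neq1$.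
\end{proof}

We use the theorem of Bourgain and Gamburd \cite{BG}: if $g_1,\dots,g_k\in SU(2)$ $(k\geq2)$ have algebraic entries and freely generate a free group, then $\sum_j(g_j+g_j^{-1})$, acting by translations on the space $L^2_0(SU(2))$ of functions of mean zero, has spectrum bounded above by $2k-\varepsilon$ for some $\varepsilon>0$. The lifts of $a,b$ to $SU(2)$ have algebraic entries, because the half angle has cosine $2/\sqrt5$ and sine $1/\sqrt5$, and they are free because $a,b$ are. The space $L^2_0(K)$ is the invariant subspace of functions fixed by $-1$. So for $F\in L^2_0(K)$, writing $(F\circ g)(x)=F(gx)$,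
\[
\sum_{g\in S}\|F\circ g-F\|^2=4\|F\|^2-\sum_{g\in S}\langle F\circ g+F\circ g^{-1},F\rangle\geq\varepsilon\|F\|^2.
\]
For $F=1_D-\mu(D)$ we have $\|F\|^2=\mu(D)(1-\mu(D))$ and $\|F\circ g-F\|^2=\mu(g^{-1}D\triangle D)$. With $C=2/\varepsilon$,
\begin{equation}\label{eq:gap}
\mu(D)(1-\mu(D))\leq C\max_{g\in S}\mu(g^{-1}D\triangle D)\qquad\text{for all measurable }D\subset K.
\end{equation}
In particular $\Delta\curvearrowright K$ is ergodic. It follows that $\Delta$ is dense: for nonempty open sets $U,V$ the invariant sets $\Delta U$ and $\Delta V$ are conull, so $\Delta$ meets $VU^{-1}$, and we may take $U$ close to $1$ and $V$ close to any given point.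

Ergodicity says that invariant maps are constant. We use the gap only through the following quantitative version, in which the target is arbitrary and the constant does not depend on it.

\begin{lemma}\label{lem:almost}
Let $\phi:K\to\Omega$ be a Borel map to a standard Borel space with $\mu\{x:\phi(gx)\neq\phi(x)\}\leq\delta$ for $g\in S$, where $C\delta<1/8$. Then there is $\xi\in\Omega$ with $\mu\{\phi=\xi\}\geq1-2C\delta$.
\end{lemma}

\begin{proof}
Put $\zeta=2C\delta<1/4$ and $\rho=\phi_*\mu$. For Borel $D\subset\Omega$, \eqref{eq:gap} applied to $\phi^{-1}(D)$ gives $\rho(D)(1-\rho(D))\leq\zeta/2$. One of the two factors is at least $1/2$, so $\rho(D)\in[0,\zeta]\cup[1-\zeta,1]$. Take a refining sequence of finite Borel partitions of $\Omega$ that separates points. In each partition some cell has mass at least $1-\zeta$. Otherwise all cells have mass at most $\zeta$, and adding them one at a time, the total mass would jump from $[0,\zeta]$ to $[1-\zeta,1]$ in a step of size at most $\zeta<1-2\zeta$. Since $1-\zeta>1/2$, the large cell of each partition is unique, and it is contained in the large cell of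 the previous partition. The intersection of the large cells has mass at least $1-\zeta>0$ and at most one point.
\end{proof}

\subsection{Traces of words in generic elements}

We now adjoin further generators. To control the elements $h\in K$ that conjugate $a$ and $b$ into the larger group, we use the one invariant of conjugation in $K$ at hand, the trace: a new element should have the trace of an element of $\Delta$ only when it is conjugate into $\Delta$ for an algebraic reason. For a subgroup $G\subset K$, a word $w\in G*\mathbb{F}_m$ in letters $s_1,\dots,s_m$, and $s\in K^m$, let $w(s)\in K$ be the evaluation.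

\begin{lemma}\label{lem:trace}
Let $G\subset K$ be a countable subgroup and let $w\in G*\mathbb{F}_m$ not be conjugate into $G$. Then $s\mapsto\operatorname{tr}w(s)$ is not constant on $K^m$. Consequently every level set of this function is null.
\end{lemma}

\begin{proof}
The last claim holds because a nonconstant real analytic function on a connected analytic manifold has null level sets.

Conjugating $w$ does not change the trace. Among the conjugates of $w$ choose an expression $s_{i_1}^{n_1}g_1\cdots s_{i_r}^{n_r}g_r$ with $n_j\neq0$, $g_j\in G$ and $r$ minimal. Then $r\geq1$ by hypothesis. Read indices cyclically. If $r\geq2$ and $i_j=i_{j+1}$, then $g_j\neq1$, since otherwise, after a cyclic permutation, two powers of the same letter would merge and $r$ would decrease.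

Lift each $g_j$ to $\tilde g_j\in SU(2)$ and let $\Phi(s)=\operatorname{tr}(s_{i_1}^{n_1}\tilde g_1\cdots s_{i_r}^{n_r}\tilde g_r)$ for $s\in SL_2(\mathbb{C})^m$, a holomorphic function. Suppose that $\operatorname{tr}w$ is constant on $K^m$. By \eqref{eq:trace}, $\Phi^2$ is constant on $SU(2)^m$. Then $\Phi^2\circ\exp$ is an entire function on $\mathfrak{sl}_2(\mathbb{C})^m=\mathfrak{su}(2)^m\oplus i\,\mathfrak{su}(2)^m$ that is constant on the real form $\mathfrak{su}(2)^m$, so it is constant. Hence $\Phi^2$ is constant near $1$, and so on the connected group $SL_2(\mathbb{C})^m$. We contradict this by letting the eigenvalues of the $s_i$ tend to infinity.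

For each $i$ choose distinct lines $p_i,q_i\in\mathbb{P}^1(\mathbb{C})$, let $P_i$ be the projection onto $p_i$ along $q_i$, and let $Q_i=1-P_i$. For $\lambda\in\mathbb{C}\setminus\{0\}$ put $s_i=\lambda P_i+\lambda^{-1}Q_i\in SL_2(\mathbb{C})$, so that $s_i^n=\lambda^nP_i+\lambda^{-n}Q_i$. Then $\Phi$ is a Laurent polynomial in $\lambda$ of degree at most $d=\sum_j|n_j|\geq1$, and the coefficient of $\lambda^d$ is $\operatorname{tr}(e_1\tilde g_1\cdots e_r\tilde g_r)$, where $e_j=P_{i_j}$ if $n_j>0$ and $e_j=Q_{i_j}$ if $n_j<0$. Write the rank one operator $e_j$ as $v\mapsto\xi_j(v)u_j$. The trace equals $\prod_j\xi_j(\tilde g_ju_{j+1})$, so it is nonzero if and only if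
\begin{equation}\label{eq:lines}
\tilde g_j(\operatorname{ran}e_{j+1})\neq\ker e_j\qquad\text{for all }j.
\end{equation}
Regard $(p_1,q_1,\dots,p_m,q_m)$ as a point of $\mathbb{P}^1(\mathbb{C})^{2m}$. Each of $\operatorname{ran}e_{j+1}$ and $\ker e_j$ is one of the $2m$ coordinates, chosen according to $i_{j+1}$, $i_j$ and the signs. If they are different coordinates, the $j$-th condition in \eqref{eq:lines} holds on a dense open set. If they are the same coordinate, then $i_j=i_{j+1}$, and $r\geq2$ because $\operatorname{ran}e_1$ and $\ker e_1$ are different coordinates. (The word $s_1g_1s_1^{-1}g_2$ is the first example: $\operatorname{ran}e_2$ and $\ker e_1$ are both $q_1$.) Then $g_j\neq1$, so $\tilde g_j\neq\pm1$ fixes at most two lines, and again the condition holds on a dense open set. So we can satisfy \eqref{eq:lines} and $p_i\neq q_i$ simultaneously. Then $\Phi^2$ has a nonzero coefficient in degree $2d>0$ and is not constant.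
\end{proof}

\subsection{The group $\Gamma$}

The trace can only show that $h$ conjugates $\Delta$ into $\Delta$, and this does not give $h\in\Delta$: the element $h=\operatorname{diag}(-1,1,-1)$ satisfies $hah^{-1}=a^{-1}$ and $hbh^{-1}=b^{-1}$, but it has order $2$ and so is not in the free group $\Delta$. We therefore make the new generators free from all such $h$ as well, and we reserve one of them, $s_0$, to test $h$.

Let $H=\{h\in K:h\Delta h^{-1}\subset\Delta\}\supset\Delta$. The centralizer of the dense subgroup $\Delta$ is the center of $K$, which is trivial, so $h\in H$ is determined by the pair $(hah^{-1},hbh^{-1})\in\Delta^2$. Thus $H$ is countable, and so is the group $G$ that it generates. Let $\mathbb{F}$ be the free group on letters $s_0,s_1,s_2,\dots$. Every word involves finitely many letters, so by Lemma~\ref{lem:trace}, applied with $G$ and with $\Delta$, we can choose values $(s_0,s_1,\dots)$ in the product of countably many copies of $K$, outside countably many null sets, such that: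
\begin{enumerate}
\item[(P1)] every $1\neq w\in G*\mathbb{F}$ evaluates to an element different from $1$;
\item[(P2)] if $w\in\Delta*\mathbb{F}$ is not conjugate in $\Delta*\mathbb{F}$ into $\Delta$, then the trace of its evaluation differs from $\operatorname{tr}g$ for all $g\in\Delta$.
\end{enumerate}
For (P1), if $w$ is conjugate to some $1\neq g\in G$ there is nothing to arrange, and otherwise we avoid the level set $\operatorname{tr}w=3$. By (P1) we may regard $G*\mathbb{F}$ as a subgroup of $K$. Put
\[
\Gamma=\Delta*\mathbb{F}\subset K,
\]
the free group on $a,b,s_0,s_1,s_2,\dots$.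

Recall the normal form theorem: every element of a free product of two groups is uniquely a product of nontrivial elements (syllables) taken alternately from the two factors. If the normal form of $w$ has even length $2l\geq2$, then $w^n$ has length $2ln$, whereas the powers of $vgv^{-1}$, with $g$ in a factor, have bounded length. So such a $w$ is not conjugate into a factor.

\begin{lemma}\label{lem:normalizer}
If $h\in K$ and $h\langle a,b,s_0\rangle h^{-1}\subset\Gamma$, then $h\in\Gamma$.
\end{lemma}

\begin{proof}
Put $a'=hah^{-1}$ and $b'=hbh^{-1}$. The elements $a',b',a'b'\in\Gamma$ have the traces of $a,b,ab$, so by (P2) each is conjugate in $\Gamma$ into $\Delta$. Replacing $h$ by $\gamma h$ with $\gamma\in\Gamma$ affects neither hypothesis nor conclusion, so we may assume $a'\in\Delta\setminus\{1\}$. Write $b'=vgv^{-1}$ with $g\in\Delta\setminus\{1\}$ and $v\in\Gamma$. Suppose $v\notin\Delta$. Then $v=g'v'g''$ with $g',g''\in\Delta$ and $v'$ beginning and ending with a syllable from $\mathbb{F}$, and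
\[
g'^{-1}(a'b')g'=(g'^{-1}a'g')\,v'\,(g''gg''^{-1})\,v'^{-1}
\]
is a normal form in $\Delta*\mathbb{F}$ of even length at least $4$. So $a'b'$ is not conjugate into $\Delta$, a contradiction. Hence $b'\in\Delta$, so $h\Delta h^{-1}\subset\Delta$ and $h\in H\subset G$.

If $h\neq1$, then $h\cdot s_0\cdot h^{-1}$ is a normal form in $G*\mathbb{F}$. The same element lies in $\Delta*\mathbb{F}$, and its normal form there is also a normal form in $G*\mathbb{F}$. By uniqueness, $h\in\Delta$.
\end{proof}

\section{Maps of $SO(3)$ that send orbits into orbits}\label{sec:rigid}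

There are two obvious ways for a map $f:K\to K$ to send $\Delta$-orbits into $\Gamma$-orbits: it takes all its values in one orbit, or it is $x\mapsto hxk$ with $h\Delta h^{-1}\subset\Gamma$; in both cases one may multiply on the left by a $\Gamma$-valued function. There are no others.

\begin{proposition}\label{prop:rigid}
Let $f:K\to K$ be measurable with $f(gx)\in\Gamma f(x)$ for all $g\in\Delta$ and a.e.\ $x$. Then either
\begin{enumerate}
\item[(I)] there is $d\in K$ with $f(x)\in\Gamma d$ for a.e.\ $x$, or
\item[(II)] there are $h,k\in K$ with $f(x)\in\Gamma hxk$ for a.e.\ $x$.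
\end{enumerate}
\end{proposition}

The difficulty is that $f$ is only measurable and that the element of $\Gamma$ joining $f(x)$ to $f(gx)$ depends on $x$. The idea is to compare $f(x)$ with $f(xt)$ for $t$ near $1$. Right translations commute with $\Delta$, and since $\Gamma$ is countable, the joining element is the same at $x$ and at $xt$ for most $x$. It then cancels in $f(x)^{-1}f(xt)$, which is therefore almost invariant, hence almost constant. For $f(x)=hxk$ the constant is $k^{-1}tk$, and for constant $f$ it is $1$.

\begin{proof}
\emph{A local homomorphism.} Let $\omega(g,x)=f(gx)f(x)^{-1}\in\Gamma$ and, for $t\in K$,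
\[
\phi_t(x)=f(x)^{-1}f(xt),\qquad\delta(t)=\max_{g\in S}\mu\{x:\omega(g,xt)\neq\omega(g,x)\}.
\]
We claim that $\delta(t)\to0$ as $t\to1$. Fix $g\in S$ and let $D_\gamma=\{x:\omega(g,x)=\gamma\}$. For a finite set $F\subset\Gamma$, the set $\{x:\omega(g,xt)\neq\omega(g,x)\}$ is contained in the union of $K\setminus\bigcup_{\gamma\in F}D_\gamma$ and the sets $D_\gamma\setminus D_\gamma t^{-1}$, $\gamma\in F$. The first has small measure when $F$ is large, and the measures of the others tend to $0$ by continuity of translation in $L^1(K)$.

If $\omega(g,xt)=\omega(g,x)$, then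
\[
\phi_t(gx)=f(x)^{-1}\omega(g,x)^{-1}\omega(g,xt)f(xt)=\phi_t(x).
\]
Let $U$ be a symmetric open neighborhood of $1$ on which $2C\delta<1/10$. By Lemma~\ref{lem:almost}, for $t\in U$ there is $c_t\in K$ with
\[
\mu\{x:f(xt)=f(x)c_t\}>9/10,
\]
and $c_t$ is unique because $9/10>1/2$. If $t,t',tt'\in U$, then on a set of measure greater than $7/10$ we have $f(x)c_{tt'}=f(xtt')=f(xt)c_{t'}=f(x)c_tc_{t'}$, so $c_{tt'}=c_tc_{t'}$. To see that $c_t\to1$ as $t\to1$, view $f$ as a matrix-valued function with the Hilbert--Schmidt norm $|\cdot|$. Where $f(xt)=f(x)c_t$ we have $|f(xt)-f(x)|=|c_t-1|$, so $\frac9{10}|c_t-1|^2\leq\int|f(xt)-f(x)|^2\,d\mu(x)\to0$. The relation $c_{tt'}=c_tc_{t'}$ then gives continuity on all of $U$.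

\emph{Its global form.} A continuous local homomorphism between Lie groups has, near $1$, the form $\exp X\mapsto\exp\psi(X)$ for a Lie algebra homomorphism $\psi$. Identify $\mathfrak{so}(3)$ with $(\mathbb{R}^3,\times)$, so that conjugation by $u\in K$ becomes the action of $u$ on $\mathbb{R}^3$. An ideal containing $v\neq0$ contains $v\times\mathbb{R}^3=v^\perp$ and is everything, so $\psi$ is $0$ or an automorphism. An automorphism preserves the Killing form, which is a multiple of the inner product, so it is orthogonal, and it preserves the cross product, so its determinant is $1$; thus it is conjugation by some $u\in K$. Hence there are an open neighborhood $U'\subset U$ of $1$ and a homomorphism $\hat c:K\to K$, either trivial or $\hat c(x)=uxu^{-1}$, with $c_t=\hat c(t)$ for $t\in U'$.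

\emph{Untwisting.} Let $f'(x)=f(x)\hat c(x)^{-1}$. If $t\in U'$ and $f(xt)=f(x)c_t$, then $f'(xt)=f(x)c_t\hat c(t)^{-1}\hat c(x)^{-1}=f'(x)$. So $\{(x,t)\in K\times U':f'(xt)=f'(x)\}$ has positive measure, and by Fubini's theorem there is $x_0$ such that $f'(x_0t)=f'(x_0)$ for a set of $t$ of positive measure. With $d=f'(x_0)$, the set $\{f'=d\}$ has positive measure. We spread this over $K$ by ergodicity. For $g\in\Delta$,
\[
f'(gx)=\omega(g,x)f'(x)\hat c(g)^{-1}.
\]
So the set of $x$ with $f'(x)$ in the countable set $\Gamma d\,\hat c(\Delta)$ is $\Delta$-invariant and of positive measure, hence conull. Thus $\chi(x)=\Gamma f'(x)$ takes its values a.e.\ in the countable set $\Xi=\{\Gamma d\,\hat c(g):g\in\Delta\}$ of cosets, and $\chi(gx)=\chi(x)\hat c(g)^{-1}$.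

The probability measure $\chi_*\mu$ on $\Xi$ is invariant under the action $\xi\mapsto\xi\hat c(g)^{-1}$ of $\Delta$. The set $\Xi_0$ of atoms of maximal mass is finite and invariant, so $\chi^{-1}(\Xi_0)$ is conull by ergodicity. A subgroup $\Delta'\subset\Delta$ of finite index fixes $\Xi_0$ pointwise, so $\chi$ is $\Delta'$-invariant. Finitely many translates of the closure of $\Delta'$ cover the closure $K$ of $\Delta$, so $\Delta'$ is dense by Lemma~\ref{lem:K}(a) and ergodic by (E5). Hence $\chi$ is a.e.\ constant, and the constant is $\Gamma d$, a value taken on a set of positive measure. So $f(x)\in\Gamma d\,\hat c(x)$ a.e. If $\hat c$ is trivial this is (I); otherwise it is (II) with $h=du$ and $k=u^{-1}$.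
\end{proof}

\section{Automorphisms of the orbit relation on $K\times Y$}\label{sec:aut}

Let $\Lambda\curvearrowright(Y,\eta)$ be any free ergodic m.p.\ action of a countable amenable group on a non-atomic infinite $\sigma$-finite standard space. Since $\Gamma$ is free on $a,b,s_0,s_1,\dots$, there is a surjective homomorphism $\pi:\Gamma\to\Lambda$ with $\pi(a)=\pi(b)=\pi(s_0)=1$ and $\pi(s_i)=1$ for infinitely many $i$: let the $\pi(s_i)$ with $i$ odd enumerate $\Lambda$ and send the other generators to $1$. Put $\Gamma_0=\ker\pi\supset\langle a,b,s_0\rangle$, and let $\Gamma$ act on $(K\times Y,\mu\times\eta)$ by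
\[
g(x,y)=(gx,\pi(g)y).
\]
The action is m.p., and it is free because left translation on $K$ is free. It is ergodic: by (E4) a $\Delta$-invariant function depends only on $y$, and $\Lambda\curvearrowright Y$ is ergodic. Let $\tilde{\mathcal{R}}$, written $\sim$, be the orbit relation, and let $R_k(x)=xk$ for $k\in K$.

\begin{theorem}\label{thm:aut}
We have $\operatorname{mod}(\operatorname{Aut}\tilde{\mathcal{R}})=\operatorname{mod}(\operatorname{Centr}(\Lambda))$. More precisely, every $\theta\in\operatorname{Aut}\tilde{\mathcal{R}}$ is of the form $\theta=\rho\circ(R_k\times\sigma)$ with $\rho\in[\tilde{\mathcal{R}}]$, $k\in K$ and $\sigma\in\operatorname{Centr}(\Lambda)$.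
\end{theorem}

Amenability enters through the theorem of Connes, Feldman and Weiss \cite{CFW}: the orbit relation of a nonsingular action of a countable amenable group is hyperfinite a.e. That is, there is a conull $\Lambda$-invariant Borel set $Y'\subset Y$ on which the orbit relation is the union of an increasing sequence of Borel equivalence relations $\mathcal{E}_n$ with finite classes. Removing the invariant null set of points with nontrivial stabilizer, we may assume that $\Lambda$ acts freely on $Y'$. The next lemma is the only place where amenability is used.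

\begin{lemma}\label{lem:amenable-target}
Let $\beta:K\to Y'$ be measurable with $\beta(gx)\in\Lambda\beta(x)$ for $g\in S$ and a.e.\ $x$. Then $\beta$ takes its values a.e.\ in a single $\Lambda$-orbit.
\end{lemma}

\begin{proof}
Fix a Borel linear order on $Y'$ and let $\kappa_n(y)$ be the least element of the $\mathcal{E}_n$-class of $y$. Then $\kappa_n$ is Borel and $\kappa_n(y)=\kappa_n(y')$ if and only if $(y,y')\in\mathcal{E}_n$. The sets $\{x:(\beta(gx),\beta(x))\in\mathcal{E}_n\text{ for }g\in S\}$ increase to a conull set; let $\delta_n\to0$ be the measures of their complements. For large $n$, Lemma~\ref{lem:almost} applied to $\kappa_n\circ\beta$ gives an $\mathcal{E}_n$-class $D_n$ with $\mu(\beta^{-1}(D_n))\geq1-2C\delta_n>1/2$. Any two of these classes meet, so they lie in one $\Lambda$-orbit, whose preimage under $\beta$ has measure at least $\sup_n(1-2C\delta_n)=1$.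
\end{proof}

Some hypothesis on the target is needed: for the action $\Delta\curvearrowright K$ in place of $\Lambda\curvearrowright Y'$, the identity map satisfies the assumption but not the conclusion.

\begin{proof}[Proof of Theorem~\ref{thm:aut}]
If $\sigma\in\operatorname{Centr}(\Lambda)$, then $\mathrm{id}\times\sigma$ commutes with $\Gamma$, so it lies in $\operatorname{Aut}\tilde{\mathcal{R}}$, and its modulus is $\operatorname{mod}\sigma$. Conversely, let $\theta=(\alpha,\beta)\in\operatorname{Aut}\tilde{\mathcal{R}}$. We modify $\theta$ twice within orbits. A measurable map $\theta^\circ$ with $\theta^\circ(z)\in\Gamma\theta(z)$ a.e.\ still satisfies $\theta^\circ(gz)\sim\theta^\circ(z)$ a.e.\ for every $g\in\Gamma$, but it is not known to be invertible; invertibility is recovered in Step~4.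

\emph{Step 1: fibers go to fibers.} For $g\in\Gamma_0$ we have $(gx,y)\sim(x,y)$, so $\beta(gx,y)\in\Lambda\beta(x,y)$ a.e. Since $\theta$ is nonsingular and $K\times Y'$ is conull, $\beta(x,y)\in Y'$ a.e. By Fubini's theorem and Lemma~\ref{lem:amenable-target}, for a.e.\ $y$ the map $\beta(\cdot,y)$ takes its values a.e.\ in one $\Lambda$-orbit. So the Borel set
\[
\{(x,x_0,y):\beta(x,y)\in Y',\ \beta(x_0,y)\in Y',\ \beta(x,y)\in\Lambda\beta(x_0,y)\}
\]
is conull in $K\times K\times Y$, and we can fix $x_0$ such that $\sigma_0(y)=\beta(x_0,y)$ lies in $Y'$ and $\beta(x,y)\in\Lambda\sigma_0(y)$ for a.e.\ $(x,y)$. By freeness, $\beta(x,y)=\lambda(x,y)\sigma_0(y)$ for a unique measurable $\lambda(x,y)\in\Lambda$. Fix a map $j:\Lambda\to\Gamma$ with $\pi\circ j=\mathrm{id}$ and put $\theta'(x,y)=j(\lambda(x,y)^{-1})\,\theta(x,y)$. Its second coordinate is $\sigma_0(y)$; we write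
\[
\theta'(x,y)=(f_y(x),\sigma_0(y))\in\Gamma\theta(x,y).
\]

\emph{Step 2: the maps on the fibers are right translations.} For $g\in\Gamma_0$ and a.e.\ $(x,y)$ there is $\gamma\in\Gamma$ with $\theta'(gx,y)=\gamma\theta'(x,y)$, that is, $f_y(gx)=\gamma f_y(x)$ and $\pi(\gamma)\sigma_0(y)=\sigma_0(y)$. Freeness on $Y'$ gives $\pi(\gamma)=1$. Thus
\begin{equation}\label{eq:kernel}
f_y(gx)\in\Gamma_0f_y(x)\qquad(g\in\Gamma_0,\ \text{a.e. }y,\ \text{a.e. }x),
\end{equation}
and Proposition~\ref{prop:rigid} applies to $f_y$ for a.e.\ $y$. In case (I), $\theta'(x,y)$ lies in the countable set $\Gamma d\times\{\sigma_0(y)\}$ for a.e.\ $x$, so $\theta(x,y)$ lies in its $\Gamma$-saturation, which is still countable. But for a.e.\ $y$ the map $x\mapsto\theta(x,y)$ is injective on a conull set, which is uncountable. So case (II) holds: $f_y(x)\in\Gamma h_yxk_y$ for a.e.\ $x$. For $g\in\Gamma_0$ and a.e.\ $x$, the point $f_y(gx)$ lies in $\Gamma h_ygxk_y$ and, by \eqref{eq:kernel}, in $\Gamma h_yxk_y$. Hence $h_ygx k_y=\gamma h_yxk_y$ for some $\gamma\in\Gamma$, so $h_ygh_y^{-1}\in\Gamma$. Since $a,b,s_0\in\Gamma_0$, Lemma~\ref{lem:normalizer}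 gives $h_y\in\Gamma$, and
\[
f_y(x)\in\Gamma xk_y\qquad\text{for a.e. }x.
\]

The element $k_y$ is unique. If $f_y(x)\in\Gamma xk\cap\Gamma xk'$ a.e., there is $\gamma\in\Gamma$ with $xk=\gamma xk'$, that is $x^{-1}\gamma x=kk'^{-1}$, on a set of positive measure; by Lemma~\ref{lem:K}(b), $\gamma=1$ and $k=k'$. It also depends measurably on $y$. The set $\{(y,k):\mu\{x:f_y(x)\in\Gamma xk\}=1\}$ is Borel, its sections over $y$ have at most one point, and they are nonempty for a.e.\ $y$. By the Lusin--Souslin theorem (an injective Borel map between standard Borel spaces has Borel image and Borel inverse), applied to the projection to $Y$, the map $y\mapsto k_y$ is Borel on a conull Borel set.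

Let $\gamma(x,y)=f_y(x)(xk_y)^{-1}\in\Gamma$, a measurable function. By \eqref{eq:kernel}, for $g\in\Gamma_0$ we have $\gamma(gx,y)gxk_y\in\Gamma_0\gamma(x,y)xk_y$, so $\gamma(gx,y)g\in\Gamma_0\gamma(x,y)$ and $\pi(\gamma(gx,y))=\pi(\gamma(x,y))$. By (E4), $\pi(\gamma(x,y))=\lambda_y$ a.e.\ with $y\mapsto\lambda_y$ measurable. With $\sigma(y)=\lambda_y^{-1}\sigma_0(y)$ we obtain
\[
\theta''(x,y):=\gamma(x,y)^{-1}\theta'(x,y)=(xk_y,\sigma(y))\in\Gamma\theta(x,y).
\]

\emph{Step 3: equivariance.} This is the computation of Example~\ref{ex:trivial}, with $k$ depending on $y$. Fix $g\in\Gamma$ and write $y'=\pi(g)y$. For a.e.\ $(x,y)$ there is $\gamma\in\Gamma$ with $\theta''(g(x,y))=\gamma\theta''(x,y)$, that is,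
\[
gxk_{y'}=\gamma xk_y,\qquad\sigma(y')=\pi(\gamma)\sigma(y).
\]
The first equation reads $x^{-1}(\gamma^{-1}g)x=k_yk_{y'}^{-1}$. For fixed $y$ and $\gamma\neq g$ it holds only on a null set of $x$, by Lemma~\ref{lem:K}(b). As $\Gamma$ is countable, $\gamma=g$ for a.e.\ $(x,y)$. Hence $k_{\pi(g)y}=k_y$ and $\sigma(\pi(g)y)=\pi(g)\sigma(y)$ a.e. Since $\pi$ is onto, $\sigma$ commutes with $\Lambda$, and $k_y=k$ is constant by ergodicity of $\Lambda\curvearrowright Y$. So $\theta''=R_k\times\sigma$.

\emph{Step 4: invertibility.} Up to a null set, $\theta''^{-1}(D)\subset\bigcup_{\gamma\in\Gamma}\theta^{-1}(\gamma D)$, so preimages of null sets under $\theta''$ are null; taking $D=K\times D_0$ shows the same for $\sigma$. Steps 1--3 applied to $\theta^{-1}$ give a map $\theta^-=R_{k^-}\times\sigma^-$ with $\theta^-(z)\in\Gamma\theta^{-1}(z)$ a.e.\ and the same property for null sets. Because $\theta''$ pulls null sets back to null sets, a.e.\ statements may be evaluated at $\theta''(z)$, and for a.e.\ $z$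
\[
\theta^-\theta''(z)\sim\theta^{-1}\theta''(z)\sim\theta^{-1}\theta(z)=z.
\]
So for a.e.\ $(x,y)$ there is $g\in\Gamma$ with $xkk^-=gx$ and $\sigma^-\sigma(y)=\pi(g)y$. The first equation says $x^{-1}gx=kk^-$, so $g=1$ a.e.\ by Lemma~\ref{lem:K}(b). Hence $k^-=k^{-1}$ and $\sigma^-\sigma=\mathrm{id}$. Exchanging the roles of $\theta$ and $\theta^{-1}$ gives $\sigma\sigma^-=\mathrm{id}$. So $\sigma\in\operatorname{Centr}(\Lambda)$, and $\theta''=R_k\times\sigma$ is a nonsingular automorphism with modulus $\operatorname{mod}\sigma$. The automorphism $\rho=\theta\theta''^{-1}$ sends $\theta''(z)$ to $\theta(z)\sim\theta''(z)$, so $\rho\in[\tilde{\mathcal{R}}]$ is measure preserving and $\operatorname{mod}\theta=\operatorname{mod}\sigma$.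
\end{proof}

\section{The action of $\mathbb{F}_\infty$ and its factor}\label{sec:end}

Keep the notation of Section~\ref{sec:aut}. Fix $Y_0\subset Y$ with $0<\eta(Y_0)<\infty$, let $Z=K\times Y_0$ with the normalized measure $\nu$, and let $\mathcal{R}=\tilde{\mathcal{R}}|_Z$, a II$_1$ equivalence relation. The group $\Gamma$ does not preserve $Z$, so a new free action has to be found. We contract the Cayley trees of the $\Gamma$-orbits onto $Z$ and apply the theorems of Section~\ref{sub:cost}.

\begin{lemma}\label{lem:tree}
The relation $\mathcal{R}$ is the orbit relation of a free ergodic m.p.\ action $\mathbb{F}_\infty\curvearrowright(Z,\nu)$.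
\end{lemma}

\begin{proof}
Let $\Sigma$ be the set of the free generators $a,b,s_0,s_1,\dots$ of $\Gamma$ and their inverses, with a fixed enumeration. Let $\mathcal{G}$ be the Borel graph on $K\times Y$ joining $z$ to $\epsilon z$ for $\epsilon\in\Sigma$. Since $\Gamma$ is free and acts freely, each orbit is a tree, and the distance from $z$ to $gz$ is the word length $|g|$. By ergodicity $\Gamma Z$ is conull, and we discard its complement.

Let $\ell(z)=\min\{|g|:gz\in Z\}$ be the distance to $Z$, a Borel function. For $z\notin Z$ some neighbor $\epsilon z$ has $\ell(\epsilon z)=\ell(z)-1$; let $P(z)=\epsilon z$ for the first such $\epsilon$. Put $P(z)=z$ on $Z$ and $r(z)=P^{\ell(z)}(z)\in Z$. The maps $P$ and $r$ are Borel and move points within orbits. The sets $r^{-1}(z)$, $z\in Z$, partition the vertices and satisfy $r^{-1}(z)\cap Z=\{z\}$. Each is connected by edges inside it, because the path $z',P(z'),P^2(z'),\dots,r(z')$ stays in $r^{-1}(r(z'))$. Let $\mathcal{T}$ be the graph on $Z$ with edge set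
\[
\{(r(u),r(v)):(u,v)\in\mathcal{G},\ r(u)\neq r(v)\}.
\]
It is Borel, as the image of a Borel set under a countable-to-one Borel map. It is contained in $\mathcal{R}$, and it connects the points of each class, because $r$ maps a $\mathcal{G}$-path between two points of $Z$ to a $\mathcal{T}$-path with repetitions.

The graph $\mathcal{T}$ has no cycles. Let $\{z,z'\}$ be an edge of $\mathcal{T}$, coming from a $\mathcal{G}$-edge $e$ between $r^{-1}(z)$ and $r^{-1}(z')$. Removing $e$ splits the tree into two sides. Each set $r^{-1}(z'')$ remains connected, so it lies on one side, and $z,z'$ lie on different sides. Every edge of $\mathcal{T}$ other than $\{z,z'\}$ comes from a $\mathcal{G}$-edge other than $e$, so it joins two points on the same side. Hence no path in $\mathcal{T}$ avoiding $\{z,z'\}$ joins $z$ to $z'$, and $\mathcal{T}$ is a treeing of $\mathcal{R}$.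

A $\mathcal{G}$-edge with both endpoints in $Z$ is an edge of $\mathcal{T}$. If $\pi(s_i)=1$, then $s_i$ preserves $Z$. There are infinitely many such $i$, and the points $s_iz$ are distinct by freeness, so every vertex of $\mathcal{T}$ has infinite degree. Thus $\mathcal{T}$ has infinite cost, and $C(\mathcal{R})=\infty$ by Gaboriau's theorem. By Hjorth's theorem $\mathcal{R}$ is the orbit relation of a free m.p.\ action of $\mathbb{F}_\infty$, which is ergodic because $\mathcal{R}$ is.
\end{proof}

An isomorphism between corners of the factor need not respect $L^\infty(Z)$, so a priori the factor may have a larger fundamental group than the relation. This is excluded by the theorem of Popa and Vaes \cite{PV14}: for every free ergodic probability measure preserving action $\mathbb{F}_n\curvearrowright Z$, $2\leq n\leq\infty$, the algebra $L^\infty(Z)$ is the unique Cartan subalgebra of $L^\infty(Z)\rtimes\mathbb{F}_n$ up to unitary conjugacy.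

\begin{lemma}\label{lem:factor}
Let $\mathbb{F}_n\curvearrowright(Z,\nu)$, $2\leq n\leq\infty$, be a free ergodic m.p.\ action on a standard probability space, with orbit relation $\mathcal{R}$, and let $M=L^\infty(Z)\rtimes\mathbb{F}_n$. Then $\mathcal{F}(M)=\mathcal{F}(\mathcal{R})$.
\end{lemma}

\begin{proof}
We have $M=L(\mathcal{R})$ by (FM3); put $B=L^\infty(Z)$. By (FM1) and (FM2), an isomorphism $\mathcal{R}|_U\cong\mathcal{R}|_V$ gives $1_UM1_U\cong1_VM1_V$, so $\mathcal{F}(\mathcal{R})\subset\mathcal{F}(M)$.

Conversely, let $\alpha:pMp\to qMq$ be an isomorphism. The uniqueness theorem concerns $M$ and not its corners, so we arrange that $M$ is a matrix algebra over $qMq$. Replace $q$ by a subprojection of trace $1/l$ with $l\in\mathbb{N}$, and $p$ by its preimage under $\alpha$; by uniqueness of the trace this keeps $\tau(p)/\tau(q)$. Since $B$ contains projections of every trace, we may conjugate by unitaries of $M$ and assume $p=1_U$ and $q=1_V$. Partition $Z$ into sets $V_1=V,V_2,\dots,V_l$ of measure $1/l$. By (E2) there are partial isometries $v_1=q,v_2,\dots,v_l$ with $v_i^*v_i=q$ and $v_iv_i^*=1_{V_i}$.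 They identify $M$ with $M_l(\mathbb{C})\otimes qMq$. By (FM1), $Bp$ is a Cartan subalgebra of $pMp$, so $\alpha(Bp)$ is one of $qMq$. Let $A=\bigoplus_iv_i\alpha(Bp)v_i^*$, the tensor product of the diagonal matrices with $\alpha(Bp)$. An element commuting with $A$ is diagonal with entries commuting with $\alpha(Bp)$, so $A$ is maximal abelian. It is normalized by the permutation matrices and by the diagonal matrices whose entries normalize $\alpha(Bp)$, and these generate $M$. So $A$ is a Cartan subalgebra of $M$, with $q\in A$ and $Aq=\alpha(Bp)$.

By the uniqueness theorem there is a unitary $u\in M$ with $uAu^*=B$. The projection $uqu^*\in B$ has the same trace as $q$. Applying (E2) to the supports of $uqu^*$ and $q$ and to their complements, we get an element of $[\mathcal{R}]$, and so a unitary $u'$ normalizing $B$, with $u'(uqu^*)u'^*=q$. Then $v=u'uq$ satisfies $v^*v=vv^*=q$, and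
\[
v\,\alpha(Bp)\,v^*=u'\big(u\,Aq\,u^*\big)u'^*=u'\big(B\,uqu^*\big)u'^*=Bq.
\]
So $x\mapsto v\alpha(x)v^*$ is an isomorphism $L(\mathcal{R}|_U)\to L(\mathcal{R}|_V)$ carrying $L^\infty(U)$ onto $L^\infty(V)$. By (FM2), $\mathcal{R}|_U\cong\mathcal{R}|_V$, and $\tau(p)/\tau(q)=\nu(U)/\nu(V)\in\mathcal{F}(\mathcal{R})$.
\end{proof}

\begin{proof}[Proof of {\rm(4)$\Rightarrow$(5)}]
Take $\Lambda\curvearrowright(Y,\eta)$ from Proposition~\ref{prop:centralizer}, and form $\tilde{\mathcal{R}}$ and $\mathcal{R}=\tilde{\mathcal{R}}|_Z$ as above. By Lemma~\ref{lem:moduli}(a), Theorem~\ref{thm:aut} and Proposition~\ref{prop:centralizer},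
\[
\mathcal{F}(\mathcal{R})=\operatorname{mod}(\operatorname{Aut}\tilde{\mathcal{R}})=\operatorname{mod}(\operatorname{Centr}\Lambda)=\mathcal{F}.
\]
By Lemma~\ref{lem:tree}, $\mathcal{R}=\mathcal{R}(\mathbb{F}_\infty\curvearrowright Z)$ for a free ergodic m.p.\ action, and by Lemma~\ref{lem:factor}, $\mathcal{F}(L^\infty(Z)\rtimes\mathbb{F}_\infty)=\mathcal{F}(\mathcal{R})=\mathcal{F}$. This completes the proof of Theorem~\ref{thm:main}.
\end{proof}

\begin{remark}\label{rem:finite-rank}
Infinite rank is necessary. Let $\mathbb{F}_n\curvearrowright(X,\mu)$ be free, ergodic and m.p.\ with $2\leq n<\infty$, and let $\mathcal{R}$ be the orbit relation. The free generators define a treeing in which every vertex has degree $2n$, so $C(\mathcal{R})=n$ by \cite{G}. Gaboriau's formula $C(\mathcal{R}|_U)-1=(C(\mathcal{R})-1)/\mu(U)$, in which the cost of $\mathcal{R}|_U$ is computed for the normalized measure, shows that $\mathcal{R}|_U\cong\mathcal{R}|_V$ implies $(n-1)/\mu(U)=(n-1)/\mu(V)$. Hence $\mathcal{F}(\mathcal{R})=\{1\}$, and by Lemma~\ref{lem:factor} also $\mathcal{F}(L^\infty(X)\rtimes\mathbb{F}_n)=\{1\}$.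
\end{remark}

\begin{thebibliography}{PV14}

\bibitem[BG]{BG} Bourgain and Gamburd, Invent.\ Math.\ \textbf{171} (2008).

\bibitem[CFW]{CFW} Connes, Feldman and Weiss (1981).

\bibitem[FM]{FM} Feldman and Moore, Trans.\ AMS (1977).

\bibitem[G]{G} Gaboriau, Invent.\ Math.\ \textbf{139} (2000).

\bibitem[Ha]{Ha} Haagerup, Math.\ Scand.\ (1975).

\bibitem[Hj]{Hj} Hjorth, \emph{A lemma for cost attained}, APAL (2006).

\bibitem[KM]{KM} Kechris and Miller, \emph{Topics in Orbit Equivalence}.

\bibitem[PV08]{PV08} Sorin Popa and Stefaan Vaes, \emph{Actions of $\mathbb{F}_\infty$ whose II$_1$ factors and orbit equivalence relations have prescribed fundamental group}, arXiv:0803.3351 (2008).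

\bibitem[PV14]{PV14} Popa and Vaes, Acta Math.\ \textbf{212} (2014).

\end{thebibliography}
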